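# Upper tails for intercalates in random Latin squares: the price of a planted structure

## 1. Twelve intercalates in sixteen cells

Look at the addition table of $\mathbb Z_2^2$, with the four elements renamed $1,2,3,4$:

$$\begin{array}{cccc}1&2&3&4\\2&1&4&3\\3&4&1&2\\4&3&2&1\end{array}$$

Compare rows 1 and 2. In columns 1, 2 we read $1\,2$ over $2\,1$, and in columns 3, 4 we read $3\,4$ over $4\,3$. Rows 1 and 3 show the same pattern in columns $\{1,3\}$ and $\{2,4\}$, and rows 1 and 4 in columns $\{1,4\}$ and $\{2,3\}$. All six pairs of rows behave this way, so the table contains $6\cdot2=12$ little $2\times2$ Latin squares, and every cell lies in three of them.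

A *Latin square* of order $n$ is an $n\times n$ array filled with $1,\dots,n$ so that every symbol appears exactly once in each row and column. An *intercalate* is a choice of two rows and two columns whose four cells carry only two symbols, arranged as $\begin{smallmatrix}a&b\\b&a\end{smallmatrix}$. The cyclic square of order 4 (entry $r+c$ mod 4) has only four: a pair of rows at distance 2 gives two intercalates, and other pairs give none. A Latin square of order 3 has none, because passing from one row to another is a permutation of three symbols without fixed points, hence a 3-cycle, whereas an intercalate is exactly a 2-cycle of such a permutation.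

A *partial Latin square* is an array in which cells may be empty and no symbol repeats in a row or column; its intercalates are those with all four cells nonempty. For $N>0$ let $\Phi(N)$ be the minimum number of nonempty cells in a partial Latin square with at least $N$ intercalates. Clearly $\Phi(1)=4$. The first two of the arrays

$$\begin{array}{ccc}1&2&3\\2&1&\cdot\\3&\cdot&1\end{array}\qquad\qquad \begin{array}{ccc}1&2&3\\2&1&4\\3&4&1\end{array}$$

has 7 cells and 2 intercalates, the second has 9 cells and 3 intercalates. Two distinct intercalates share at most one cell (we check this in Section 2), so two intercalates need at least $4+4-1=7$ cells and $\Phi(2)=7$. Dense packings do much better than disjoint ones: in the table of $\mathbb Z_2^j$, with $k=2^j$, every cell and every other row lie in exactly one intercalate, so $k^2$ cells carry $k^2(k-1)/4$ intercalates. Thus $N$ intercalates fit into roughly $(4N)^{2/3}$ cells, not $4N$.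

Now let $L$ be a uniformly random Latin square of order $n$ and $\mathbf N$ its number of intercalates. We recall the fact $\mathbb E\mathbf N=(1+o(1))n^2/4$. How likely is it that $\mathbf N$ exceeds this by a constant factor? One way to get $\delta n^2/4$ additional intercalates is to plant a table of $\mathbb Z_2^j$ with $k^3\approx\delta n^2$. Prescribing one entry should cost a factor about $1/n$, so the plant costs about $n^{-k^2}$, with $k^2\approx\delta^{2/3}n^{4/3}$. Planting disjoint intercalates would prescribe $\delta n^2$ cells, which is far more expensive. The natural guess is that the cheapest plant dictates the probability. The question whether this is so is posed in Matthew Kwan, Ashwin Sah, Mehtaab Sawhney, and Michael Simkin, "Substructures in Latin squares", arXiv:2202.05088 (2022). The answer is yes.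

**Theorem 1.** For every constant $\delta>0$,
$$\Pr\left[\mathbf N\ge(1+\delta)n^2/4\right]=\exp\left(-(1+o(1))\,\Phi(\delta\,\mathbb E\mathbf N)\log n\right).$$

**Theorem 2.** Fix $\delta_0\in(0,1]$ and $\beta\in(0,1)$. The formula of Theorem 1 holds uniformly over $\delta=\delta_n\in[\delta_0,n^{1-\beta}]$.

**Corollary 3.** $\Phi(N)\ge(4N)^{2/3}$ for all $N>0$. Hence in the range of Theorem 2, $\Pr[\mathbf N\ge(1+\delta)n^2/4]\le\exp(-(1-o(1))(\delta n^2)^{2/3}\log n)$. If $(\delta n^2)^{1/3}=(1+o(1))2^{j_n}$ along a sequence of $n$, with integers $j_n$, then equality $\exp(-(1+o(1))(\delta n^2)^{2/3}\log n)$ holds along it.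

**Theorem 4.** In the setting of Theorem 2, for every fixed $\xi\in(0,1)$ there is $C$ such that, conditionally on $\mathbf N\ge(1+\delta)n^2/4$, with probability $1-o(1)$ the square $L$ contains a partial Latin square $P$ with $|P|\le(1+\xi)\Phi(\delta\,\mathbb E\mathbf N)$ and with at least $(1-\xi)\delta\,\mathbb E\mathbf N$ intercalates, using at most $C(\delta n^2)^{1/3}$ rows, columns and symbols each.

Theorem 1 is the case $\delta_0=\min(\delta,1)$, $\beta=1/2$ of Theorem 2, so Theorem 2 is what we prove. Throughout, $\log$ is natural,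
$$\varphi:=(\delta n^2)^{2/3},\qquad K:=\lfloor n/\log n\rfloor,\qquad D:=\lceil\log n\rceil,$$
$n$ is large in terms of the fixed parameters, and all $o(1)$ are uniform in $\delta$. Note
$$\delta_0^{2/3}n^{4/3}\le\varphi\le n^{2-2\beta/3},\qquad\text{so}\qquad n\log^2n=o(\varphi).\tag{1}$$
The second fact gives us our budget: the exponent we look for has size about $\varphi\log n$, so any multiplicative error $e^{O(n\log^2 n)}$ in a probability is free.

## 2. Degrees, pruning, and the size of $\Phi$

We view a Latin square as a set of *cells* $(r,c,a)$, meaning symbol $a$ in row $r$, column $c$; any two coordinates of a cell determine the third. A partial Latin square $P$ is then a finite set of triples, any two of which agree in at most one coordinate. We put no restriction on the sizes of its row, column and symbol sets (see the remark ending this section). We write $|P|$ for the number of cells and $N(P)$ for the number of intercalates, where an intercalate is a set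
$$\{(r,c,a),\ (r,c',b),\ (r',c,b),\ (r',c',a)\},\qquad r\ne r',\ c\ne c',\ a\ne b.$$
In this form rows, columns and symbols play the same role: permuting the three coordinates preserves intercalates, and it preserves the law of $L$. Any two distinct cells of an intercalate share exactly one coordinate.

**Definition (degree).** The degree of a cell $x$ in $P$ (or in $L$) is the number of intercalates of $P$ (or $L$) that contain $x$. In the table of $\mathbb Z_2^2$ all degrees are 3.

**(D) Degrees bound dimensions.** Let $x=(r,c,a)\in P$. An intercalate through $x$ is determined by $r'$ alone: $b$ is the entry at $(r',c)$ and $c'$ is the column of $a$ in row $r'$. By symmetry it is determined by $c'$ alone, and by $b$ alone. So distinct intercalates through $x$ have distinct $r'$, distinct $c'$, distinct $b$. The three other cells $(r,c',b),(r',c,b),(r',c',a)$ each contain $r'$ or $c'$ in a recognizable position, so distinct intercalates through $x$ share only $x$. In particular two distinct intercalates share at most one cell. If $x$ has degree at least $\kappa$, its row contains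 $x$ and at least $\kappa$ cells $(r,c',b)$, so more than $\kappa$ cells; the same holds for its column (cells $(r',c,b)$) and its symbol (cells $(r',c',a)$). Hence: *if all cells of $P$ have degree $\ge\kappa>0$, then $P$ uses at most $|P|/\kappa$ rows, columns and symbols each.*

**(Pruning)** Delete, one at a time, cells whose current degree is less than $\kappa$, until none is left. Each deletion destroys fewer than $\kappa$ intercalates, so at most $\kappa|P|$ are lost in total, and all remaining cells have degree $\ge\kappa$.

Next come four facts about $\Phi$.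

**(F1)** $\Phi$ is nondecreasing, and $\Phi(N+N')\le\Phi(N)+\Phi(N')$: place two optimal arrays on disjoint rows, columns and symbols.

**(F2)** $\Phi(N)\ge(4N)^{2/3}$. Let $|P|=m$. Consider pairs (intercalate, marked cell $(r,c,a)$ in it); there are $4N(P)$. Send such a pair to $(r,c,b)$, where $b$ is the other symbol. This is injective: from $(r,c,b)$ we read $a$ at $(r,c)$, then $c'$ as the column of $b$ in row $r$, and $r'$ as the row of $b$ in column $c$. Let $T$ be the set of these triples. Its projection to $(r,c)$ consists of coordinate pairs of cells $(r,c,a)\in P$, its projection to (row, symbol) comes from cells $(r,c',b)\in P$, and its projection to (column, symbol) comes from cells $(r',c,b)\in P$. So each projection has at most $m$ elements. The Loomis–Whitney inequality says $|T|^2$ is at most the product of the sizes of the three projections, so $4N(P)\le m^{3/2}$.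

**(F3)** $\Phi(N)\le16N^{2/3}$ for $N\ge1$. Take the least power of two $k$ with $k^2(k-1)\ge4N$; the table of $\mathbb Z_2^j$, $2^j=k$, has $k^2$ cells and $k^2(k-1)/4\ge N$ intercalates. As $4N\ge4$, $k\ge2$. If $k=2$, then $k^2=4\le16N^{2/3}$. If $k\ge4$, minimality gives $4N>(k/2)^2(k/2-1)\ge(k^2/4)(k/4)=k^3/16$, so $k<4N^{1/3}$.

**(F4)** If $s>0$ and $sN\ge1$, then $\Phi((1+s)N)\le\Phi(N)+16(sN)^{2/3}\le(1+16s^{2/3})\Phi(N)$, by (F1) and (F3), and then (F2).

**Replacing $\mathbb E\mathbf N$ by $n^2/4$.** Write $\mathbb E\mathbf N=(1+\theta_n)n^2/4$ with $\theta_n\to0$, and put $s=2|\theta_n|+1/n$. For large $n$ the larger of $\delta\,\mathbb E\mathbf N$ and $\delta n^2/4$ is at most $1+s$ times the smaller, and $s$ times the smaller is at least $1$. By (F1) and (F4),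
$$\Phi(\delta\,\mathbb E\mathbf N)=(1+o(1))\Phi(\delta n^2/4),\qquad \varphi\le\Phi(\delta n^2/4)\le16\varphi,\tag{2}$$
the latter from (F2) and (F3). So from now on we work with $\Phi(\delta n^2/4)$.

*Remark (order-$n$ arrays).* If one insists on order-$n$ arrays in the definition of $\Phi$, nothing changes at $N=\delta\,\mathbb E\mathbf N$. For fixed $\epsilon\in(0,1)$ let $P$ be optimal for $N/(1-\epsilon)$. Prune with threshold $\epsilon N/((1-\epsilon)|P|)$. At least $N$ intercalates survive, and by (D) they live on $O_\epsilon(|P|^2/N)=O_\epsilon(N^{1/3})=o(n)$ rows, columns and symbols. So the order-$n$ version at $N$ lies between $\Phi(N)$ and $\Phi(N/(1-\epsilon))\le(1+O(\epsilon^{2/3}))\Phi(N)$.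

## 3. Revealing the square row by row

A uniform Latin square has no independence to work with. We replace it by a sequential model, at the price of a factor that (1) makes free.

For $K'\le n$ let $Q$ be the law of the following random $K'\times n$ Latin rectangle. Given rows $1,\dots,t-1$ (the *past*), let $G_t$ be the bipartite graph between columns and symbols with $(c,a)\in G_t$ iff $a$ does not occur in column $c$ in rows $<t$. It is $d$-regular with $d=n-t+1$. Row $t$ is a uniformly random perfect matching $M=M_t$ of $G_t$.

We recall two theorems on perfect matchings of a bipartite graph with parts of size $N$. By van der Waerden's conjecture (Egorychev, Falikman), an $r$-regular one has at least $(r/N)^NN!$ of them. By Brègman's theorem, if the degrees on one side are $d_1,\dots,d_N\ge 1$, there are at most $\prod_i(d_i!)^{1/d_i}$. So $G_t$ always has between $a_t$ and $b_t$ perfect matchings, where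
$$a_t=(d/n)^nn!,\qquad b_t=(d!)^{n/d}.$$
From $d!\le e\sqrt d\,(d/e)^d$ we get $b_t\le(e\sqrt d)^{n/d}(d/e)^n$, and from $n!\ge(n/e)^n$ we get $a_t\ge(d/e)^n$. Hence
$$\frac{b_t}{a_t}\le(e\sqrt d)^{n/d},\qquad \prod_{t=1}^n\frac{b_t}{a_t}\le\exp\Big(\sum_{d=1}^n\frac nd(1+\log n)\Big)\le\Lambda:=e^{4n\log^2n},\tag{3}$$
since $\sum_{d\le n}1/d\le1+\log n$ and $(1+\log n)^2\le4\log^2n$.

**Lemma 1 (transfer).** For every set $\mathcal R$ of $K'\times n$ Latin rectangles and all distinct rows $\rho_1,\dots,\rho_{K'}$: $\Pr[(L_{\rho_1},\dots,L_{\rho_{K'}})\in\mathcal R]\le\Lambda\,Q[\mathcal R]$.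

*Proof.* By row symmetry take $\rho_i=i$. A given rectangle has at most $\prod_{t>K'}b_t$ completions to a Latin square, and there are at least $\prod_{t\le n}a_t$ Latin squares. So its probability under $L$ is at most $\prod_{t>K'}b_t/\prod_{t\le n}a_t$. Its $Q$-probability is at least $\prod_{t\le K'}b_t^{-1}$. The ratio is at most $\prod_{t\le n}b_t/a_t\le\Lambda$. Sum over $\mathcal R$. $\square$

**Lemma 2.** Let $t\le n/2$. Given any past, for every set $V$ of $v$ pairwise disjoint edges of $G_t$: $\Pr[V\subset M]\le e^2n(2e/n)^v$.

*Proof.* Perfect matchings containing $V$ are perfect matchings of $G_t$ minus the endpoints of $V$, a graph with parts of size $n-v$ and all degrees $\le d$. Since $(k!)^{1/k}$, the geometric mean of $1,\dots,k$, increases with $k$, Brègman's theorem bounds their number by $(d!)^{(n-v)/d}$. So the probability is at most $(b_t/a_t)(d!)^{-v/d}\le(e\sqrt d)^{n/d}(e/d)^v$, using $d!\ge(d/e)^d$. Since $n/2\le d\le n$, this is at most $e^2n\,(2e/n)^v$. $\square$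

**Lemma 3.** Let $P\subset[n]^3$ be a partial Latin square with $m$ cells using at most $n/2$ rows. Then $\Pr[P\subset L]\le e^{5n\log^2n}(6/n)^m$.

*Proof.* Order the rows of $P$ first and apply Lemma 1 to them. Under $Q$, apply Lemma 2 to each row in turn, conditionally on its past. (If a prescribed cell is not an edge of $G_t$, the probability is $0$.) The result is at most $\Lambda(e^2n)^{n/2}(2e/n)^m$; now $2e<6$ and $(e^2n)^{n/2}\le e^{n\log^2n}$. $\square$

So every fixed plant of $m\ge cn^{4/3}$ cells has probability at most $n^{-(1-o(1))m}$, as the heuristic predicts.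

## 4. Two obstacles to an upper bound

**Counting plants.** Suppose we already knew that a surplus of intercalates forces $L$ to contain a full $k\times k$ Latin subsquare, with $k^3\approx\delta n^2$ for constant $\delta$, so $m=k^2$. The first thing to try is a union bound using Lemma 3. Choosing rows, columns and symbols costs only $e^{O(k\log n)}=n^{o(m)}$. But the number of Latin squares of order $k$ is, by van der Waerden's bound applied row by row, at least $\prod_{d\le k}(d/e)^k=(k!)^ke^{-k^2}\ge(k/e^2)^{k^2}=n^{(2/3-o(1))m}$. The union bound then gives no better than $n^{-(1/3+o(1))m}$. The order of magnitude of the exponent is right, the constant is wrong. To repair it we need to know that only $n^{o(m)}$ plants matter, and a plant matters because it is very rich in intercalates. Section 8 exploits this richness: such a plant can be reconstructed from a tiny random part of itself.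

**Locating the plant.** The second obstacle comes earlier: why should the surplus sit on about $n^{4/3}$ cells at all? Pruning $L$ directly does not help. It has $n^2$ cells, so a threshold $\kappa$ may cost $\kappa n^2$ intercalates; to keep a positive part of the surplus $\delta n^2/4$ we would be restricted to $\kappa<\delta/4$, which for $\delta\le4$ says nothing more than "every cell lies in an intercalate". We first need a small set carrying the surplus. The plan is to call a cell heavy if its degree is nearly $\varphi^{1/2}$ (the degree of every cell in a $\mathbb Z_2^j$ plant is about that size), to prove that the intercalates without heavy cells hardly ever exceed $(1+\epsilon\delta)n^2/4$, and to prove that those with heavy cells live on few cells. Both will be done with the sequential model, restricted to $K=\lfloor n/\log n\rfloor$ rows. With so few rows the graph $G_t$ is nearly complete, and matchings in nearly complete graphs are easy to handle.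

## 5. Matchings in nearly complete graphs

**Lemma 4 (switching).** Let $\hat G$ be a bipartite graph with parts of size $N'$ in which each vertex has at most $\Delta$ non-neighbors in the other part, and which has a perfect matching. Let $M$ be a uniformly random perfect matching.
(a) For pairwise disjoint edges $e_1,\dots,e_v$ with $N'-v\ge2\Delta+1$: $\Pr[e_1,\dots,e_v\in M]\le(N'-v-2\Delta)^{-v}$.
(b) If $N'\ge8\Delta+8$ and $e$ is an edge: $\Pr[e\in M]\ge(1-2(\Delta+1)/N')/N'$.
(c) If $N'\ge8\Delta+9$ and $e_1,e_2$ are disjoint edges: $\Pr[e_1,e_2\in M]\ge(1-5(\Delta+1)/N')/N'^2$.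

*Proof.* (a) Let $e=(c,a)$. For $M\ni e$ and $(c',a')\in M\setminus\{e\}$ with $(c,a'),(c',a)\in\hat G$, replace $(c,a),(c',a')$ by $(c,a'),(c',a)$. At most $\Delta$ choices are excluded because of $c$ and at most $\Delta$ because of $a$, so there are at least $N'-1-2\Delta$ switches from each $M\ni e$. The result is a perfect matching avoiding $e$, and it determines $c'$ (the partner of $a$), $a'$ (the partner of $c$), hence $M$. So $\Pr[e\in M](N'-1-2\Delta)\le1-\Pr[e\in M]$, that is, $\Pr[e\in M]\le1/(N'-2\Delta)$. Conditionally on $e_1\in M$ (if this has positive probability), the rest of $M$ is a uniformly random perfect matching of the graph without the endpoints of $e_1$, a graph of the same kind with $N'-1$ in place of $N'$. Iterating, the probability is at most $\prod_{i=0}^{v-1}(N'-i-2\Delta)^{-1}\le(N'-v-2\Delta)^{-v}$.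

(b) Let $e=(c,a)$. For $M\not\ni e$ put $a'=M(c)$, $c'=M^{-1}(a)$, and call $M$ good if $(c',a')\in\hat G$. There are at most $N'\Delta$ pairs $(c',a')\notin\hat G$; for each of them the edges $(c,a')$ and $(c',a)$ both lie in $M$ with probability at most $\frac1{(N'-2\Delta)(N'-1-2\Delta)}$, by the product bound in (a). As $2\Delta+1\le N'/4$, both factors are at least $3N'/4$, so
$$\Pr[M\not\ni e,\ M\text{ not good}]\le\frac{N'\Delta}{(9/16)N'^2}\le\frac{2\Delta}{N'},\qquad\Pr[e\in M]\le\frac1{N'-2\Delta}\le\frac2{N'}.$$
Hence $M$ is good with probability at least $1-2(\Delta+1)/N'$. Replacing $(c,a'),(c',a)$ by $(c,a),(c',a')$ maps good matchings to matchings containing $e$, and each of the latter arises at most $N'-1$ times (choose $(c',a')$ among its other edges). So $\Pr[e\in M]\ge(1-2(\Delta+1)/N')/N'$.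

(c) The bound in (b) is positive, so we may apply (b) to $e_1$, and then, conditionally on $e_1\in M$, to $e_2$ with $N'-1\ge8\Delta+8$. The product is at least $\big(1-\frac{2(\Delta+1)}{N'}\big)\big(1-\frac{2(\Delta+1)}{N'-1}\big)/N'^2$. Since $\frac2{N'-1}\le\frac3{N'}$, it is at least $(1-5(\Delta+1)/N')/N'^2$. $\square$

**Intercalates as edges.** We now encode the intercalates that row $t$ creates with earlier rows. Let the past be $\sigma_1,\dots,\sigma_{t-1}$, where $\sigma_s(c)$ is the symbol in row $s$, column $c$.

**Definition (the graph $H_t$).** Its vertex set is $E(G_t)$, and $(c,a)\sim(c',b)$ iff for some $s<t$, $\sigma_s(c)=b$ and $\sigma_s(c')=a$.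

Example: $t=2$, $\sigma_1$ the identity. Then $E(G_2)=\{(c,a):a\ne c\}$, the row $M$ is a derangement, and $(c,a)\sim(a,c)$ are the only adjacencies. So the edges of $H_2[M]$ are the 2-cycles of $M$, and these are the intercalates on rows 1 and 2.

In general, for given $(c,a)$ and $s$ the only possible neighbor has $c'=\sigma_s^{-1}(a)$ and $b=\sigma_s(c)$. Here $c'\ne c$ and $a\ne b$, because $a$ does not occur in column $c$ in the past while $b$ does. The row $s$ is determined by the edge, as the row in which $b$ occurs in column $c$. So $H_t$ is simple, has maximum degree at most $t-1$, and $e(H_t)\le n^2(t-1)/2$. *Intercalates on rows $s,t$ with $s<t$ correspond bijectively to edges of $H_t[M]$.* Write $X_t=e(H_t[M_t])$. The *backward degree* of a cell of row $t$ is its degree in $H_t[M_t]$. Further let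

- $W_t$ be the set of cells of row $t$ of backward degree $\ge D$;
- $\hat A_t=W_t\cup\{H_t[M_t]\text{-neighbors of }W_t\}$;
- $f_t=e(H_t[M_t\setminus W_t])$.

**Why $W_t$ must be cut out.** The first attempt at an upper tail for $\sum_tX_t$ would be to bound $\mathbb E[e^{xX_t}\mid\text{past}]$ by $e^{O(t)}$, multiply over $t$ and use Markov's inequality. This is false for some pasts. Let $k=2^j\in[\sqrt n/2,\sqrt n]$, fill the first $k$ columns of rows $1,\dots,k-1$ with the first $k-1$ rows of the table of $\mathbb Z_2^j$ on symbols $1,\dots,k$, and the other columns with rows of a Latin square on the symbols $k+1,\dots,n$. The $k$ cells of the last row of the table are disjoint edges of $G_k$, and $G_k$ has $\Delta=k-1$. Applying Lemma 4(b) $k$ times, the random row $M_k$ contains all of them with probability at least $(2n)^{-k}$, and then $X_k\ge k(k-1)/2$. So $\mathbb E[e^{xX_k}\mid\text{past}]\ge\exp(xk(k-1)/2-k\log(2n))$, which for fixed $x>0$ is $e^{\Omega(n)}$, while $e^{O(k)}$ is $e^{O(\sqrt n)}$. The culprits are cells of large backward degree. So we treat them apart: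 Lemma 5 shows that there are few of them, Lemma 6 runs the exponential moment without them.

**Lemma 5.** In $Q$ with $K$ rows, for all $u\ge0$: $Q[\sum_{t\le K}|\hat A_t|\ge u]\le e^{2n-u}$.

*Proof.* Fix the past. Every component of $H_t[\hat A_t]$ contains a vertex of $W_t$ together with all its $\ge D$ neighbors in $H_t[M]$, so it has more than $D$ vertices. We count sets $V\subset E(G_t)$ of size $v\ge1$ such that all components of $H_t[V]$ have size $>D$. There are at most $2^v$ sequences of component sizes $s_1,\dots,s_j$ with sum $v$, and $j\le v/D$. There are at most $n^2$ choices for a root in each component, in total at most $n^{2v/D}\le e^{2v}$. A connected set of size $s$ containing a given root is encoded by a depth-first traversal of a spanning tree: at most $4^{s-1}$ up/down patterns, and at most $K$ choices for each of the $s-1$ forward steps, as degrees in $H_t$ are at most $t-1\le K$. So the number of $V$ is at most $2^ve^{2v}(4K)^v=(8e^2K)^v$. By Lemma 2 (a set $V$ that is not a matching has probability $0$ of lying in $M$),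
$$\Pr[|\hat A_t|=v\mid\text{past}]\le(8e^2K)^v\,e^2n\,(2e/n)^v\le e^2n\,(16e^3/\log n)^v .$$
Hence $\mathbb E[e^{|\hat A_t|}\mid\text{past}]\le1+e^2n\sum_{v\ge1}(16e^4/\log n)^v\le n^2$. Multiplying over $t\le K$ gives $\mathbb E\,e^{\sum|\hat A_t|}\le n^{2K}\le e^{2n}$, and Markov's inequality finishes. $\square$

**Lemma 6.** For fixed $\epsilon_1\in(0,1]$: $Q[\sum_{t\le K}f_t\ge(1+\epsilon_1/2)K^2/4]\le\exp(-n^{2-o(1)})$.

*Proof.* Fix the past. The graph $F=H_t[M\setminus W_t]$ has at most $n$ vertices and maximum degree $<D$, so $f_t\le nD/2$ and $g_t:=\lfloor f_t/(2D)\rfloor\le n/4$. Each edge of $F$ meets at most $2D$ edges of $F$, itself included. Choosing edges greedily, $F$ has at least $\prod_{i<k}\max(f_t-2Di,0)\ge(2D)^k(g_t)_k$ ordered $k$-tuples of pairwise disjoint edges, where $(g)_k$ is the falling factorial. Such a tuple consists of $2k$ cells of $M$. By Lemma 4(a) with $N'=n$, $\Delta=t-1<K$ and $v=2k$, a given set of $2k$ pairwise disjoint cells lies in $M$ with probability at most $(n-2k-2K)^{-2k}$. This is at most $((1+5/\log n)/n)^{2k}$ for $k\le K$, and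 at most $(4/n)^{2k}$ for $K<k\le n/4$. There are at most $e(H_t)^k\le(n^2(t-1)/2)^k$ ordered $k$-tuples of edges, so
$$\mathbb E[(g_t)_k\mid\text{past}]\le\Big(\frac{n^2(t-1)}{4D}\Big)^k\times(\text{that bound}).$$
For $x\in(0,1)$ the binomial theorem gives $(1+x)^{g}=\sum_kx^k(g)_k/k!$, so with $k!\ge(k/e)^k$
$$\mathbb E[(1+x)^{g_t}\mid\text{past}]\le\exp\Big(x(1+o(1))\frac{t-1}{4D}\Big)+\sum_{k>K}\Big(\frac{4eK}{Dk}\Big)^k\le2\exp\Big(x(1+o(1))\frac{t-1}{4D}\Big),$$
because for $k>K$ the base in the last sum is at most $4e/D\to0$.

If $\sum f_t\ge(1+\epsilon_1/2)K^2/4$, then $\sum g_t\ge(1+\epsilon_1/2)K^2/(8D)-K\ge(1+\epsilon_1/3)K^2/(8D)$, since $K=o(K^2/D)$. Put $x=\epsilon_1/8$. Multiplying over $t$, with $\sum_{t\le K}(t-1)\le K^2/2$, Markov's inequality bounds the probability by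
$$2^K\exp\Big(\frac{K^2}{8D}\Big[x(1+o(1))-\Big(1+\frac{\epsilon_1}3\Big)\log(1+x)\Big]\Big).$$
Here $(1+\frac{\epsilon_1}3)\log(1+x)\ge x(1+\frac{\epsilon_1}3)(1-\frac{\epsilon_1}{16})\ge x(1+\frac{\epsilon_1}5)$, so the bracket is at most $-x\epsilon_1/6$. As $K=o(K^2/D)$ and $K^2/D=n^{2-o(1)}$, the lemma follows. $\square$

## 6. Light intercalates stay near $n^2/4$

For this and the next two sections fix small $\epsilon\in(0,1/8)$ and $0<\eta<\min(1/100,\beta/20)$, and let
$$\tau=\varphi^{1/2}n^{-2\eta}.$$
Call a cell of $L$ *heavy* if its degree in $L$ is at least $\tau$. Let $\mathbf N_l$ be the number of intercalates of $L$ with no heavy cell, and let $S\subset L$ be the set of all cells lying in an intercalate that contains a heavy cell. An intercalate not counted by $\mathbf N_l$ lies inside $S$, so $\mathbf N\le\mathbf N_l+N(S)$.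

**Step 1: $\Pr[\mathbf N_l\ge(1+\epsilon\delta)n^2/4]\le e^{-\varphi n^\eta/4}$.** The purpose is to force the surplus into $S$. Assume the event. A random $K$-set of rows contains a given pair of rows with probability $\binom K2/\binom n2$, so some $K$-set $R$ contains at least
$$\binom K2\binom n2^{-1}(1+\epsilon\delta)\frac{n^2}4\ge(1+\epsilon\delta)\frac{K(K-1)}4$$
intercalates without heavy cells. Order $R$ increasingly to get a $K\times n$ rectangle. Each such intercalate is an edge of some $H_t[M_t]$ whose two ends are not heavy, hence have backward degree $<\tau$. Either it is counted by $f_t$, or one end is in $W_t\subset\hat A_t$; of the latter type there are at most $\tau|\hat A_t|$. If $\sum_t|\hat A_t|<\varphi n^\eta$, the latter type contributes at most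
$$\tau\varphi n^\eta=\varphi^{3/2}n^{-\eta}=\delta n^{2-\eta}=o(\epsilon\delta K^2).$$
Also $(1+\epsilon\delta)K/4=o(\epsilon\delta K^2)$ because $\delta\ge\delta_0$. So in that case $\sum_tf_t\ge(1+\epsilon\delta/2)K^2/4\ge(1+\epsilon_1/2)K^2/4$ with $\epsilon_1=\epsilon\delta_0$. Thus the rectangle satisfies $\sum|\hat A_t|\ge\varphi n^\eta$ or $\sum f_t\ge(1+\epsilon_1/2)K^2/4$. By Lemmas 1, 5, 6 and a union bound over at most $2^n$ sets $R$, the probability is at most
$$2^n\Lambda\big(e^{2n-\varphi n^\eta}+e^{-n^{2-o(1)}}\big)\le e^{-\varphi n^\eta/4},$$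
since $n\log^2n=o(\varphi)$ and $\varphi n^\eta\le n^{2-2\beta/3+\eta}$ with $\eta<\beta/20$.

## 7. Heavy intercalates live on few cells

**Step 2: $\Pr[|S|>\varphi n^{2\eta}]\le e^{-\varphi n^\eta/4}$.** Now that the surplus is in $S$, we want $S$ small, so that pruning it is effective. Let $A$ be the set of cells $y$ of $L$ that are heavy, or lie in a common intercalate and in the same row with a heavy cell. Define $A^{\rm col},A^{\rm sym}$ likewise with "column" and "symbol" in place of "row". Two distinct cells of an intercalate share a row, a column or a symbol, so $S\subset A\cup A^{\rm col}\cup A^{\rm sym}$. By the symmetry of the three coordinates the three sizes have the same law, and it suffices to treat $A$.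

The idea is that a heavy cell is likely to have large backward degree already in a random sample of $K$ rows. Let $\rho=(\rho_1,\dots,\rho_K)$ be a uniformly random ordered tuple of distinct rows, and let $\hat A(\rho)=\bigcup_t\hat A_t$ for the rectangle $(L_{\rho_1},\dots,L_{\rho_K})$, viewed as a set of cells of $L$. Fix $y\in A$ in row $r$, with $x$ a heavy cell in row $r$ witnessing $y\in A$ (possibly $x=y$). Let $r'$ be the other row of an intercalate containing $x$ and $y$. The set $\mathrm{Rows}(x)$ of other rows of intercalates through $x$ has size $\ge\tau$ by (D). Put $K'=\lfloor K/2\rfloor$. We have three events in succession.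

- With probability at least $K/(2n)$, $r=\rho_j$ for some $j>K'$.
- Given this, $r'\in\{\rho_1,\dots,\rho_{K'}\}$ with probability $K'/(n-1)$.
- Given both, the remaining $K'-1$ of the first $K'$ rows form a uniformly random subset of $[n]\setminus\{r,r'\}$. The number of elements of $\mathrm{Rows}(x)\setminus\{r'\}$ among them is hypergeometric with mean at least $(\tau-1)(K'-1)/(n-2)\ge n^{1/2}$, because $\tau\ge\delta_0^{1/3}n^{2/3-2\eta}$ and $2\eta<1/50$. The variance is at most the mean, so by Chebyshev's inequality the number is $\ge D$ with probability at least $1/2$.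

In this case $x\in W_j$, and $y=x$ or $y$ is adjacent to $x$ in $H_j[M_j]$ through row $r'$; so $y\in\hat A_j$. The total probability is at least $1/(20\log^2n)$, so $\mathbb E_\rho|\hat A(\rho)|\ge|A|/(20\log^2n)$ and some $\rho$ has $|\hat A(\rho)|\ge|A|/(20\log^2n)$. By a union bound over at most $n^K\le e^n$ tuples and Lemmas 1 and 5,
$$\Pr[|A|\ge20\log^2n\cdot\varphi n^\eta]\le e^n\Lambda e^{2n-\varphi n^\eta}\le e^{-\varphi n^\eta/2}.$$
Since $60\log^2n\cdot\varphi n^\eta\le\varphi n^{2\eta}$, adding the three types gives $\Pr[|S|>\varphi n^{2\eta}]\le3e^{-\varphi n^\eta/2}\le e^{-\varphi n^\eta/4}$.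

**Step 3: extracting a core.** We now turn $S$ into a structure in which *every* cell has large degree. Suppose $\mathbf N\ge(1+\delta)n^2/4$, $\mathbf N_l<(1+\epsilon\delta)n^2/4$ and $|S|\le\varphi n^{2\eta}$. Then $N(S)>(1-\epsilon)\delta n^2/4$. Prune $S$ with threshold
$$\kappa:=\frac{\epsilon\delta n^2}{4\varphi n^{2\eta}}=\frac\epsilon4\,\varphi^{1/2}n^{-2\eta},$$
which loses at most $\kappa|S|\le\epsilon\delta n^2/4$ intercalates. We obtain $P\subset L$ such that
$$N(P)\ge(1-2\epsilon)\frac{\delta n^2}4,\quad\text{all cells of $P$ have degree}\ge\kappa\text{ in }P,\quad m=|P|\le\varphi n^{2\eta}.\tag{4}$$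

**Definition (core).** A partial Latin square $P\subset[n]^3$ satisfying (4) is called a *core*.

A typical example: a table of $\mathbb Z_2^j$ with $k=2^j$, $k^2\le\varphi n^{2\eta}$ and $k^2(k-1)\ge(1-2\epsilon)\delta n^2$, placed on $k$ rows, columns and symbols, $k\le n$. Its cells have degree $k-1$, and $k^3\ge(1-2\epsilon)\varphi^{3/2}$ shows $k-1\ge\kappa$.

By (D) a core uses at most
$$\frac m\kappa\le\frac4\epsilon\varphi^{1/2}n^{4\eta}\le\frac4\epsilon n^{1-\beta/3+4\eta}\le\frac n2\tag{5}$$
rows, columns and symbols each. By (F2), $m\ge((1-2\epsilon)\delta n^2)^{2/3}\ge cn^{4/3}$ with $c=c(\delta_0)>0$.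

## 8. Reconstructing a core from a thin sample

Here is the idea that overcomes the counting obstacle of Section 4. In a core each cell lies in at least $\kappa$ intercalates, which are disjoint outside the cell. Three cells of an intercalate dictate the fourth. If we keep only a fraction $n^{-\eta}$ of the core, chosen at random, each cell of the core is still dictated many times by the kept cells, because $\kappa$ is a power of $n$. So the kept cells nearly determine the core, and there are few possibilities for so few cells.

**Definition (suggestion).** Three cells $(r,c',b),(r',c,b),(r',c',a)$ with $r\ne r'$, $c\ne c'$ *suggest* the triple $(r,c,a)$. In the 7-cell array of Section 1 the cells $(1,2,2),(2,1,2),(2,2,1)$ suggest $(1,1,1)$, and $(1,3,3),(3,1,3),(3,3,1)$ suggest it a second time.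

**Step 4: the number of cores with $m$ cells is at most $n^{11\eta m}$.** The purpose is a count of size $n^{o(m)}$ as $\eta\to0$. Let $P$ be a core with $m$ cells. The number of suggesting triples of cells within $P$ is at most $m\cdot m/\kappa$: choose $(r',c',a)$, then another cell $(r',c,b)$ in its row (at most $m/\kappa$ choices, as $P$ uses at most $m/\kappa$ columns); then $(r,c',b)$ is determined by its column $c'$ and symbol $b$.

Let $\alpha=n^{-\eta}$ and choose a random $U\subset P$, keeping each cell independently with probability $\alpha$. A cell $x\in P$ lies in $\ge\kappa$ intercalates which are disjoint outside $x$. So the number of suggestions of $x$ from $U$ stochastically dominates $\mathrm{Bin}(\lceil\kappa\rceil,\alpha^3)$, whose mean is at least $\kappa\alpha^3=\frac\epsilon4\varphi^{1/2}n^{-5\eta}\ge n^{1/2}$. By Chernoff's inequality it is less than half the mean with probability at most $e^{-n^{1/2}/8}$, and there are at most $n^2$ cells $x$. Also $\Pr[|U|>2\alpha m]\le e^{-\alpha m/3}=o(1)$, since $\alpha m\ge cn^{4/3-\eta}$. So some $U$ has $|U|\le2\alpha m$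 and suggests every cell of $P$ at least $\alpha^3\kappa/2$ times. Fix such a $U=U(P)$ for each core $P$.

Let $Y$ be the set of triples in $[n]^3$ suggested by $U$ at least $\alpha^3\kappa/2$ times. Then $P\subset Y$, and $Y$ depends only on $U$. Counting suggesting triples inside $U\subset P$,
$$|Y|\le\frac{m^2/\kappa}{\alpha^3\kappa/2}=\frac{2m^2}{\alpha^3\kappa^2}.$$
There are at most $n^{8\alpha m}$ sets $U\subset[n]^3$ with $|U|\le2\alpha m$ (at most $n^{6\alpha m}$ for each size, and $2\alpha m+1\le n^{2\alpha m}$). Given $U$, there are at most $\binom{|Y|}m\le(e|Y|/m)^m$ sets $P$. Since $m/\kappa^2\le16\epsilon^{-2}n^{6\eta}$, we have $e|Y|/m\le32e\,\epsilon^{-2}n^{9\eta}$, and the number of cores is at most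
$$n^{8\alpha m}\big(32e\,\epsilon^{-2}n^{9\eta}\big)^m\le n^{11\eta m}.$$

**Step 5: the union bound.** Now the union bound works. By definition of $\Phi$ a core has at least $m_0:=\Phi((1-2\epsilon)\delta n^2/4)$ cells, and it uses at most $n/2$ rows. By Lemma 3 and Step 4, for every integer $m_1\ge m_0$,
$$\Pr[L\text{ contains a core with}\ge m_1\text{ cells}]\le\sum_{m\ge m_1}n^{11\eta m}e^{5n\log^2n}(6/n)^m\le n^{-(1-12\eta)m_1}.\tag{6}$$
Indeed the sum is at most $2e^{5n\log^2n}(6n^{11\eta-1})^{m_1}$, and $n^{\eta m_1}$ dominates $2e^{5n\log^2n}6^{m_1}$ because $m_1\ge m_0\ge cn^{4/3}$. The error $2e^{-\varphi n^\eta/4}$ from Steps 1 and 2 is at most $n^{-m_0}$, as $m_0\le16\varphi$. By Step 3,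
$$\Pr[\mathbf N\ge(1+\delta)n^2/4]\le2n^{-(1-12\eta)m_0}.$$
By (F4) with $s=2\epsilon/(1-2\epsilon)\le3\epsilon$, $m_0\ge\Phi(\delta n^2/4)/(1+16(3\epsilon)^{2/3})$. So for all fixed $\epsilon,\eta$ as above,
$$\liminf_{n\to\infty}\ \inf_{\delta_0\le\delta\le n^{1-\beta}}\ \frac{-\log\Pr[\mathbf N\ge(1+\delta)n^2/4]}{\Phi(\delta n^2/4)\log n}\ \ge\ \frac{1-12\eta}{1+16(3\epsilon)^{2/3}}.$$
The left side does not depend on $\epsilon,\eta$. Letting $\epsilon,\eta\to0$, it is at least $1$:
$$\Pr[\mathbf N\ge(1+\delta)n^2/4]\le\exp\big(-(1-o(1))\Phi(\delta n^2/4)\log n\big).\tag{7}$$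

## 9. A lower tail strong enough to survive conditioning

For the lower bound we plant a nearly optimal $P$ with $N(P)$ slightly above $\delta n^2/4$. For bounded $\delta$ we also need the rest of the square to keep its $(1-o(1))n^2/4$ intercalates. The conditioning event $P\subset L$ has probability about $n^{-m}$ with $m$ of order $n^{4/3}$, so we need a lower-tail bound well below $e^{-n^{4/3}\log n}$. Suppose we expose $K$ rows and bound the probability that a single row has too few intercalates with its past. A polynomial bound, as from Chebyshev's inequality, makes the failure of a constant fraction of the $K\approx n/\log n$ rows only $n^{-O(K)}=e^{-O(n)}$ unlikely. We need a bound of the form $e^{-n^{\alpha'}}$ per row with $\alpha'>1/3$. The next lemma achieves $0.4$.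

**Lemma 7.** For fixed $\epsilon'\in(0,1)$, the number $N_K=\sum_{t\le K}X_t$ of intercalates satisfies $Q[N_K\le(1-\epsilon')K^2/4]\le e^{-n^{1.39}}$.

*Proof.* Let $\gamma=\epsilon'/10$, so $\gamma<1/10$.

**Claim.** For $\gamma K\le t\le K$ and any past, $\Pr[X_t<(1-6\gamma)\frac{t-1}2\mid\text{past}]\le e^{-n^{0.4}}$.

**The Claim implies the lemma.** If fewer than $\gamma K$ rows $t\in[\gamma K,K]$ violate $X_t\ge(1-6\gamma)\frac{t-1}2$, then, discarding the rows $t<\gamma K$ and the violating rows,
$$N_K\ge\frac{1-6\gamma}2\Big(\frac{K^2-K}2-\frac{\gamma^2K^2}2-\gamma K^2\Big)\ge(1-9\gamma)\frac{K^2}4>(1-\epsilon')\frac{K^2}4.$$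
By the Claim, applied row after row, the probability of at least $\gamma K$ violations is at most $2^Ke^{-\gamma Kn^{0.4}}\le e^{-n^{1.39}}$.

**Setup for the Claim.** The plan is to look at only some of the edges of $H_t[M]$, namely those whose two columns fall into a common chunk of about $\sqrt n$ columns, and to expose $M$ chunk by chunk. Within a chunk the expected number of edges tends to zero, so we may count chunks with an edge instead of edges. These indicators are bounded, and a martingale argument gives exponential concentration.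

Fix the past. Let $U_c$ be the set of symbols in column $c$ in rows $<t$, so $|U_c|=t-1$; each symbol lies in exactly $t-1$ of the sets $U_c$. Let $\ell=\lfloor\sqrt n\rfloor$, $q=\lfloor(1-\gamma)n/\ell\rfloor$, and let $\Pi=(C_1,\dots,C_q)$ be a uniformly random sequence of disjoint $\ell$-sets of columns, independent of $M=M_t$. Put $A_p=C_1\cup\dots\cup C_{p-1}$ and $n_p=n-(p-1)\ell\ge\gamma n+\ell$. Let $Y_p$ be the number of edges of $H_t[M]$ with both columns in $C_p$, and put
$$X_\Pi=\sum_pY_p,\qquad\mu=\frac{\ell^2(t-1)}{2n^2},\qquad T_p=\#\{(c,b):c\in C_p,\ b\in U_c,\ b\notin M(A_p)\}.$$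
Note $\mu\le1/(2\log n)\to0$, and $\mu\ge c\gamma/\log n$ for an absolute constant $c>0$. The quantity $T_p$ measures how many of the symbols that chunk $p$ needs for intercalates are still unused; the next step says that they are not used up too fast.

**(i) $T_p$ is large.** Call $T_p$ *ok* if $T_p\ge(1-\gamma^4)\frac{n_p}n\ell(t-1)$. Condition on $M$ and $C_p$. Let $w(c')=\#\{c\in C_p:M(c')\in U_c\}\in[0,\ell]$. As $M$ is a bijection, $\sum_{c'}w(c')=\sum_{c\in C_p}|U_c|=\ell(t-1)$, and
$$T_p=\sum_{c'\notin A_p}w(c')\ge\sum_{c'\notin A_p\cup C_p}w(c').$$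
The set $[n]\setminus(A_p\cup C_p)$ is a uniformly random $(n_p-\ell)$-subset of $[n]\setminus C_p$. So the last sum has mean at least
$$\frac{n_p-\ell}{n-\ell}\big(\ell(t-1)-\ell^2\big)\ge\Big(1-\frac{\gamma^4}2\Big)\frac{n_p}n\ell(t-1),$$
because $\ell/n_p=o(1)$ and $\ell/(t-1)=o(1)$. Hoeffding's inequality for sampling without replacement (at most $n$ samples with values in $[0,\ell]$) bounds the probability of falling $\lambda$ below the mean by $\exp(-2\lambda^2/(n\ell^2))$. With $\lambda=\frac{\gamma^4}2\frac{n_p}n\ell(t-1)\ge\frac{\gamma^5}2\ell(t-1)$, the probability that $T_p$ is not ok is at most $\exp(-\frac12\gamma^{10}(t-1)^2/n)\le e^{-n^{0.9}}$, over the joint law of $(M,\Pi)$.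

**(ii) Few chunks are bad.** This step controls the pairs of columns that cannot form intercalates because their past symbols overlap. Let $\mathrm{bad}(C)=\sum_{c\ne c'\in C}|U_c\cap U_{c'}|$, over ordered pairs. As $\sum_{c,c'}|U_c\cap U_{c'}|=n(t-1)^2$ (count by symbols), and an ordered pair of distinct columns falls into $C_p$ with probability $\frac{\ell(\ell-1)}{n(n-1)}$,
$$\mathbb E_\Pi\,\mathrm{bad}(C_p)\le\frac{\ell^2(t-1)^2}{n-1}\le\frac2{\log n}\ell^2(t-1).$$
Call $p$ *bad* if $\mathrm{bad}(C_p)>\gamma^4\ell^2(t-1)$; by Markov's inequality this has probability at most $2/(\gamma^4\log n)$. Call $\Pi$ *good* if at most $\gamma q$ indices are bad. By Markov's inequality again, $\Pr[\Pi\text{ not good}]\le\frac2{\gamma^5\log n}\le\gamma$.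

**(iii) Conditional estimate for one chunk.** We bound below the chance that chunk $p$ contains an edge, given the earlier chunks. Fix a good $\Pi$ and a non-bad $p$. Let $\mathcal F_{p-1}$ be generated by $M|_{A_p}$; then $T_p$ is $\mathcal F_{p-1}$-measurable. Suppose $T_p$ is ok. Given $\mathcal F_{p-1}$, the rest of $M$ is a uniformly random perfect matching of the subgraph of $G_t$ between $[n]\setminus A_p$ and $[n]\setminus M(A_p)$. Lemma 4 applies to it with $N'=n_p\ge\gamma n$ and $\Delta=K$.

For $s<t$ let $J_s=\{c\in C_p:\sigma_s(c)\notin M(A_p)\}$ and $n_s^*=|J_s|$; then $\sum_sn^*_s=T_p$. A pair $\{c,c'\}\subset J_s$ gives the $H_t$-edge $\{(c,\sigma_s(c')),(c',\sigma_s(c))\}$ unless one of these is not in $G_t$, that is, unless $\sigma_s(c')\in U_c$ or $\sigma_s(c)\in U_{c'}$. Different pairs $(s,\{c,c'\})$ give different edges. For an ordered pair $(c,c')$, the number of $s$ with $\sigma_s(c')\in U_c$ is $|U_c\cap U_{c'}|$. So the number $h_p$ of $H_t$-edges with columns in $C_p$ and symbols outside $M(A_p)$ satisfies, by convexity,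
$$h_p\ge\sum_s\binom{n^*_s}2-\mathrm{bad}(C_p)\ge\frac{T_p^2}{2(t-1)}-\frac{T_p}2-\gamma^4\ell^2(t-1)\ge(1-3\gamma^2)\frac{n_p^2}{n^2}\cdot\frac{\ell^2(t-1)}2.$$
In the last step we used three things: $(1-\gamma^4)^2\ge1-2\gamma^4$; $T_p\le\ell(t-1)=o(\ell^2(t-1))$; and $n_p/n\ge\gamma$, so that $\gamma^4\ell^2(t-1)\le2\gamma^2\frac{n_p^2}{n^2}\frac{\ell^2(t-1)}2$. (The total relative loss $2\gamma^4+2\gamma^2+o(1)$ is at most $3\gamma^2$.) By Lemma 4(c) each of these edges has both its cells in $M$ with conditional probability at least $(1-o(1))/n_p^2$, so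
$$\mathbb E[Y_p\mid\mathcal F_{p-1}]\ge(1-o(1))\frac{h_p}{n_p^2}\ge(1-4\gamma^2)\mu.$$

Next, $\mathbb E[\binom{Y_p}2\mid\mathcal F_{p-1}]=o(\mu)$. Two distinct edges of $H_t[M]$ share at most one cell. There are at most $\ell^2(t-1)/2$ $H_t$-edges with columns in $C_p$ (choose $s$ and $\{c,c'\}$), so at most $\frac12(\ell^2(t-1)/2)^2$ pairs of edges without a common cell, and by Lemma 4(a) each such pair lies in $M$ with probability at most $2\gamma^{-4}n^{-4}$. Their total is at most $\gamma^{-4}\mu^2=o(\mu)$. There are at most $\ell n\cdot\ell^2$ pairs sharing a cell: the common cell $(c,a)$ has at most one $H_t$-neighbor in each column $c'$, since $s$ must satisfy $\sigma_s(c')=a$. Each such pair lies in $M$ with probability at most $2\gamma^{-3}n^{-3}$; the total is $O(n^{-1/2})=o(\mu)$.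

Hence, with $I_p=\mathbf 1[Y_p\ge1]$, Bonferroni's inequality $I_p\ge Y_p-\binom{Y_p}2$ gives
$$\Pr[I_p=1\mid\mathcal F_{p-1}]\ge(1-5\gamma^2)\mu.$$

**(iv) Adding up the chunks.** For fixed good $\Pi$ let $J$ be the set of non-bad indices, $|J|\ge(1-\gamma)q$, and let $Z_p=\mathbf 1[T_p\text{ ok}]$. Here $Z_p$ is $\mathcal F_{p-1}$-measurable, $I_p$ is $\mathcal F_p$-measurable, and by (iii), when $Z_p=1$,
$$\mathbb E[e^{-\gamma I_p}\mid\mathcal F_{p-1}]=1-(1-e^{-\gamma})\Pr[I_p=1\mid\mathcal F_{p-1}]\le\exp\big(-(1-e^{-\gamma})(1-5\gamma^2)\mu\big).$$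
Conditioning successively from the last index to the first, $\mathbb E\prod_{p\in J}\big(Z_pe^{-\gamma I_p+(1-e^{-\gamma})(1-5\gamma^2)\mu}\big)\le1$. By Markov's inequality and $1-e^{-\gamma}\ge\gamma-\gamma^2/2$,
$$\Pr\Big[\sum_{p\in J}I_p\le(1-3\gamma)|J|\mu,\ Z_p=1\ \forall p\in J\Big]\le\exp\Big(|J|\mu\big[\gamma(1-3\gamma)-(\gamma-\tfrac{\gamma^2}2)(1-5\gamma^2)\big]\Big).$$
The bracket is at most $-\frac52\gamma^2+5\gamma^3\le-\gamma^2$, and $|J|\mu\ge\ell(t-1)/(4n)$, so this probability is at most $e^{-\gamma^2|J|\mu}\le e^{-n^{0.45}}$. Now $X_\Pi\ge\sum_{p\in J}I_p$ and $(1-4\gamma)q\le(1-3\gamma)(1-\gamma)q\le(1-3\gamma)|J|$. With (i) and a union bound over $p$,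
$$\Pr_{M,\Pi}\big[\Pi\text{ good},\ X_\Pi\le(1-4\gamma)q\mu\big]\le2e^{-n^{0.45}}.$$
By Markov's inequality, with probability at least $1-\frac2\gamma e^{-n^{0.45}}\ge1-e^{-n^{0.4}}$ over $M$, the conditional probability over $\Pi$ of this event is at most $\gamma$. For such $M$, by (ii), $X_\Pi>(1-4\gamma)q\mu$ with $\Pi$-probability at least $1-2\gamma$. Each edge of $H_t[M]$ has its two columns in a given $C_p$ with probability $\frac{\ell(\ell-1)}{n(n-1)}$, so
$$X_t\,\frac{q\ell^2}{n^2}\ge X_t\,\frac{q\ell(\ell-1)}{n(n-1)}=\mathbb E_\Pi X_\Pi\ge(1-2\gamma)(1-4\gamma)q\mu\ge(1-6\gamma)q\mu,$$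
that is, $X_t\ge(1-6\gamma)\frac{t-1}2$. This proves the Claim and the lemma. $\square$

## 10. Planting a nearly optimal partial Latin square

Fix small $\epsilon\in(0,1/8)$ and let $\epsilon'=\epsilon\delta_0\le\epsilon\delta$. (In this section $m_0,\kappa,m$ get new meanings.) Let $P_0$ be a partial Latin square with $m_0=\Phi((1+4\epsilon)\delta n^2/4)$ cells and at least $(1+4\epsilon)\delta n^2/4$ intercalates. By (F2) and (F3), $\varphi\le m_0\le16(1+4\epsilon)\varphi$. Prune it with $\kappa=\epsilon\delta n^2/(4m_0)\ge c_\epsilon\varphi^{1/2}$. The resulting $P$ has $m\le m_0$ cells, satisfies $N(P)\ge(1+3\epsilon)\delta n^2/4$, and by (D) uses at most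
$$k:=\lfloor m_0/\kappa\rfloor=O_\epsilon(\varphi^{1/2})=O_\epsilon(n^{1-\beta/3})=o(n)$$
rows, columns and symbols each. Relabel so that $P\subset[k]^3$, and let $m_t\le k$ be the number of cells of $P$ in row $t$.

To bound $\Pr[P\subset L]$ below we complete $P$ row by row and count. The matchings involved are in graphs that are nearly complete but not regular, so van der Waerden's bound does not apply directly; the next lemma supplies a regular subgraph.

**Lemma 8.** A bipartite graph with parts of size $N'$ in which each vertex has at most $\Delta$ non-neighbors in the other part, $N'\ge6\Delta$, has an $r$-regular spanning subgraph with $r=N'-2\Delta$.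

*Proof.* Consider the network with capacity $r$ on source-to-left and right-to-sink arcs and capacity $1$ on the edges of the graph. An integral flow of value $rN'$ gives the subgraph. A cut with $X$ the set of left vertices on the source side and $Y$ the set of right vertices on the sink side has capacity $r(N'-x)+e(X,Y)+r(N'-y)$, where $x=|X|$, $y=|Y|$. By max-flow min-cut it suffices that $e(X,Y)\ge r(x+y-N')$ for all $X,Y$. By symmetry let $x\ge y$, and put $z=N'-x$. If $y\le z$ the right side is at most $0$, so let $y>z$. Each vertex of $Y$ has at least $x-\Delta$ neighbors in $X$, so $e(X,Y)\ge y(x-\Delta)$, and it suffices that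
$$y(N'-z-\Delta)-(N'-2\Delta)(y-z)=y\Delta+z(N'-2\Delta-y)\ge0.$$
This is clear if $y\le N'-2\Delta$. Otherwise $y>N'-2\Delta\ge4\Delta$, $z\le N'-y<2\Delta$ and $N'-2\Delta-y\ge-2\Delta$, so the expression is at least $4\Delta^2-4\Delta^2=0$. $\square$

**Claim A.** $\Pr[P\subset L]\ge n^{-m}e^{-10k^2}(e^2n)^{-k}\Lambda^{-1}=n^{-m}e^{-O_\epsilon(\varphi)}$.

*Proof.* Construct Latin squares containing $P$ row by row. For $t\le k$, place the cells of $P$ in row $t$, and fill the remaining columns by a perfect matching, to the remaining symbols, in the graph of pairs $(c,a)$ such that $a$ is not in column $c$ in earlier rows and not both $c\le k$ and $a\le k$. Thus non-$P$ entries in rows $\le k$ never have both $c\le k$ and $a\le k$, while cells of $P$ always do, so no conflict with cells of $P$ ever arises. The graph has parts of size $N'=n-m_t\ge n-k$, and each vertex has at most $(t-1)+k\le2k$ non-neighbors. By Lemma 8 with $\Delta=2k$ it contains an $r$-regular spanning subgraph with $r=N'-4k\ge n-5k$, so by van der Waerden's bound it has at least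
$$\Big(\frac r{N'}\Big)^{N'}N'!\ge\Big(\frac re\Big)^{N'}\ge\Big(\frac{n-5k}e\Big)^{n-m_t}$$
perfect matchings. For $t\le k$ we have $d\ge n/2$, so $b_t\le(e\sqrt d)^{n/d}(d/e)^n\le(n/e)^ne^2n$. Therefore the number of choices for row $t$, divided by $b_t$, is at least
$$\Big(1-\frac{5k}n\Big)^n\frac{n^{-m_t}}{e^2n}\ge e^{-10k}\frac{n^{-m_t}}{e^2n}.$$
For $t>k$ there are at least $a_t$ choices. Different choices give different squares, and the number of all Latin squares is at most $\prod_tb_t$. Multiplying and using (3),
$$\Pr[P\subset L]\ge\prod_{t\le k}\frac{e^{-10k}n^{-m_t}}{e^2n}\cdot\prod_{t>k}\frac{a_t}{b_t}\ge n^{-m}e^{-10k^2}(e^2n)^{-k}\Lambda^{-1}.$$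
Finally $k^2=O_\epsilon(\varphi)$, and $k\log n$ and $n\log^2n$ are $o(\varphi)$. $\square$

**Case 1: $\delta>n^{0.05}$.** Here the plant alone is enough. If $P\subset L$, then $\mathbf N\ge N(P)\ge(1+3\epsilon)\delta n^2/4\ge(1+\delta)n^2/4$, since $3\epsilon\delta\ge1$ for large $n$. So $\Pr[\mathbf N\ge(1+\delta)n^2/4]\ge n^{-m_0}e^{-O_\epsilon(\varphi)}$.

**Case 2: $\delta_0\le\delta\le n^{0.05}$.** Here we must show that the other rows keep their intercalates. Now $\varphi\le n^{1.37}$. Let $R=[n]\setminus[k]$, and for a set $R'$ of rows let $N_{R'}$ be the number of intercalates of $L$ with both rows in $R'$. Let $R'\subset R$, $|R'|=K$. Order the rows as $R'$ first, then $1,\dots,k$ (note $K+k\le n/2$). By Lemma 1, Lemma 7 for the first $K$ rows, and Lemma 2 for each of the $k$ further rows conditionally on its past,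
$$\Pr[P\subset L,\ N_{R'}\le(1-\epsilon')K^2/4]\le\Lambda\,e^{-n^{1.39}}(e^2n)^k(6/n)^m.$$
Dividing by Claim A,
$$\Pr[N_{R'}\le(1-\epsilon')K^2/4\mid P\subset L]\le\Lambda^2(e^2n)^{2k}e^{10k^2}6^me^{-n^{1.39}}=o(1),$$
since $k^2$ and $m$ are $O_\epsilon(n^{1.37})$. The factors $n^{-m}$ have canceled; this is where a lower tail below $e^{-n^{1.37}}$ is used. Hence $\mathbb E[N_{R'}\mid P\subset L]\ge(1-2\epsilon')K^2/4$ for every such $R'$. A random $K$-subset $R'$ of $R$ contains a given pair of rows of $R$ with probability $\binom K2/\binom{n-k}2$, so averaging over $R'$,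
$$\mathbb E[N_R\mid P\subset L]\ge\binom{n-k}2\binom K2^{-1}(1-2\epsilon')\frac{K^2}4\ge\Big(1-\frac52\epsilon'\Big)\frac{n^2}4.$$
Always $N_R\le n^3/4$, as each of the $n^2$ cells has degree less than $n$. If $p$ is the conditional probability of $N_R\ge(1-3\epsilon')n^2/4$, then $(1-\frac52\epsilon')\frac{n^2}4\le(1-3\epsilon')\frac{n^2}4+p\frac{n^3}4$, so $p\ge\epsilon'/(2n)$. When $P\subset L$ and this occurs, $\mathbf N\ge N(P)+N_R$, because the cells of $P$ lie in rows $[k]$; so
$$\mathbf N\ge(1+3\epsilon)\delta\frac{n^2}4+(1-3\epsilon')\frac{n^2}4\ge(1+\delta)\frac{n^2}4.$$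
Thus $\Pr[\mathbf N\ge(1+\delta)n^2/4]\ge\frac{\epsilon'}{2n}n^{-m_0}e^{-O_\epsilon(\varphi)}$.

**Proof of Theorems 1 and 2.** In both cases, since $m_0\ge\varphi$, the probability is at least $n^{-(1+o(1))m_0}$ for fixed $\epsilon$, and $m_0\le(1+16(4\epsilon)^{2/3})\Phi(\delta n^2/4)$ by (F4). So
$$\limsup_{n\to\infty}\ \sup_{\delta_0\le\delta\le n^{1-\beta}}\ \frac{-\log\Pr[\mathbf N\ge(1+\delta)n^2/4]}{\Phi(\delta n^2/4)\log n}\ \le\ 1+16(4\epsilon)^{2/3},$$
and letting $\epsilon\to0$ the left side is at most $1$. Together with (7) and $\Phi(\delta\,\mathbb E\mathbf N)=(1+o(1))\Phi(\delta n^2/4)$ from (2), this proves Theorem 2, and with it Theorem 1. $\blacksquare$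

## 11. Powers of two, and the structure behind a large surplus

**Proof of Corollary 3.** The first claim is (F2). With $N=\delta\,\mathbb E\mathbf N=(1+o(1))\delta n^2/4$ it gives $\Phi(\delta\,\mathbb E\mathbf N)\ge(1-o(1))(\delta n^2)^{2/3}$, and the upper bound on the probability follows from Theorem 2. Now let $(\delta n^2)^{1/3}=(1+o(1))2^j$. The table of $\mathbb Z_2^j$ has $4^j$ cells and $4^j(2^j-1)/4=(1+o(1))\delta n^2/4$ intercalates. So $\Phi((1-s)\delta\,\mathbb E\mathbf N)\le4^j$ for some $s\to0$ with $s\ge1/n$. We apply (F4) to $(1-s)\delta\,\mathbb E\mathbf N$ with $s/(1-s)$ in place of $s$; this is allowed because $s\delta\,\mathbb E\mathbf N\ge1$. It gives $\Phi(\delta\,\mathbb E\mathbf N)\le(1+o(1))4^j=(1+o(1))(\delta n^2)^{2/3}$, and Theorem 2 gives the stated equality. $\blacksquare$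

**Proof of Theorem 4.** The point is that (6) bounds the probability of *large* cores, and we now know the true probability precisely enough to see that large cores are negligible. Let $\Phi_*=\Phi(\delta n^2/4)$ and fix $\xi\in(0,1)$. In Sections 6–8 choose $\epsilon<\xi/8$, and $\eta$ so small that also $(1-12\eta)(1+\xi/2)\ge1+\xi/4$. By Theorem 2 and (2), $\Pr[\mathbf N\ge(1+\delta)n^2/4]=n^{-(1+o(1))\Phi_*}$. By Steps 1–3, except with probability $2e^{-\varphi n^\eta/4}=o(n^{-2\Phi_*})$, the event $\mathbf N\ge(1+\delta)n^2/4$ implies that $L$ contains a core. By (6), applied with $m_1=\lceil(1+\xi/2)\Phi_*\rceil\ge\Phi((1-2\epsilon)\delta n^2/4)$, the probability that $L$ contains a core with at least $(1+\xi/2)\Phi_*$ cells is at most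
$$n^{-(1-12\eta)(1+\xi/2)\Phi_*}\le n^{-(1+\xi/4)\Phi_*}=o\big(\Pr[\mathbf N\ge(1+\delta)n^2/4]\big).$$
So conditionally on the event, with probability $1-o(1)$, there is $P\subset L$ with $|P|\le(1+\xi/2)\Phi_*\le24\varphi$ and $N(P)\ge(1-2\epsilon)\delta n^2/4$. Prune $P$ with threshold $\epsilon\delta n^2/(4|P|)\ge\epsilon\varphi^{1/2}/96$. This loses at most $\epsilon\delta n^2/4$ intercalates, so we keep at least $(1-3\epsilon)\delta n^2/4\ge(1-\xi)\delta\,\mathbb E\mathbf N$ of them, as $3\epsilon<3\xi/8$ and $\mathbb E\mathbf N=(1+o(1))n^2/4$. By (D) the numbers of rows, columns and symbols become $O_\epsilon(\varphi^{1/2})=O_\epsilon((\delta n^2)^{1/3})$. Finally $(1+\xi/2)\Phi_*\le(1+\xi)\Phi(\delta\,\mathbb E\mathbf N)$ for large $n$, by (2). $\blacksquare$
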